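# The homeomorphism group of the Hilbert cube: twists that graphs forget, and minimality

## Theorems A, B and C for $H(Q)$

Let $I=[0,1]$, let $Q=I^\omega$ be the Hilbert cube, and let $G=H(Q)$ be the group of all self-homeomorphisms of $Q$ with the compact-open topology $\tau_{co}$. Let $R(G)$ be the Roelcke compactification of $G$, let $\operatorname{Exp}Q^2$ be the space of non-empty closed subsets of $Q^2$ with the Vietoris topology, and let $f_Q:R(G)\to\operatorname{Exp}Q^2$ be the natural map, that is, the continuous map that extends $g\mapsto\{(x,g(x)):x\in Q\}$.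

**Theorem A.** $G$ is not Roelcke precompact, and some fibre of $f_Q:R(G)\to\operatorname{Exp}Q^2$ contains a copy of $\beta\mathbb N\setminus\mathbb N$. In particular $f_Q$ is not injective, so it is not a homeomorphic embedding.

**Theorem B.** $G$ is minimal: it admits no Hausdorff group topology strictly coarser than $\tau_{co}$.

**Theorem C.** Every group topology on $G$ coarser than the compact-open topology is either the compact-open topology or the indiscrete one. Equivalently, every continuous homomorphism from $G$ to a Hausdorff group is either trivial or a topological embedding, and in the latter case its image is closed.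

Theorems A and B answer two questions posed in Vladimir Uspenskij, "Compactifications of topological groups", arXiv:math/0204144 (2002): is $f_Q$ a homeomorphic embedding, and is $G$ minimal? The answers are no and yes. Theorem C is a supplement.

Three theorems will be quoted without proof: Katětov's extension theorem for uniformly continuous functions (in Theorem A), Anderson's extension theorem for Z-sets (in Theorems B and C), and Chapman's theorem that a compact contractible $Q$-manifold is homeomorphic to $Q$ (in Theorem C only).

## Compactification, graphs and coarser topologies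

On $Q$ we use $\|x\|=\sum_{k\ge1}2^{-k}|x_k|$ and $d(x,y)=\|x-y\|$. So $Q$ is a convex set with a metric that comes from a norm, and $Q$ has diameter $1$. For maps put $d(\alpha,\beta)=\sup_xd(\alpha(x),\beta(x))$. The sets
$$U_\varepsilon=\{g\in G:d(g,\mathrm{id})<\varepsilon\}$$
form a base of neighbourhoods of $1$ in $\tau_{co}$. They are symmetric, since $d(g^{-1},\mathrm{id})=d(g,\mathrm{id})$, and $U_\varepsilon U_{\varepsilon'}\subset U_{\varepsilon+\varepsilon'}$. Any other compatible metric on $Q$ gives the same topology on $G$.

**Definition (Roelcke uniformity and compactification).** The *Roelcke uniformity* of a topological group has the basic entourages $\{(g,h):h\in VgV\}$, where $V$ is a neighbourhood of $1$. The group is *Roelcke precompact* if for every $V$ there is a finite $F$ with $VFV=G$. The *Roelcke compactification* $R(G)$ corresponds to the algebra of all bounded complex-valued functions on $G$ that are both left and right uniformly continuous. In particular, each function of this algebra extends continuously to $R(G)$.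

For homeomorphisms, $h\in VgV$ means that $h$ is $g$ after a small change of coordinates in the source and another in the target. Since $Vg\cup gV\subset VgV$, a bounded function that is uniformly continuous for the Roelcke uniformity is left and right uniformly continuous.

Why does the graph map extend to $R(G)$? The graph of $ugv$ is the image of the graph of $g$ under $v^{-1}\times u$: a point $(y,g(y))$ with $y=v(x)$ goes to $(x,ugv(x))$. If $u,v$ move points less than $\varepsilon$, the graphs of $g$ and $ugv$ are therefore within $\varepsilon$ in the Hausdorff metric, taken from the max metric of $Q^2$; this metric induces the Vietoris topology. So a continuous function of the graph is a Roelcke uniformly continuous function of $g$, and it extends to $R(G)$. In short: *Roelcke-close homeomorphisms have close graphs.* The first question asks about the converse.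

**Definition (minimal group).** A Hausdorff topological group is *minimal* if it admits no strictly coarser Hausdorff group topology.

A compact Hausdorff group is minimal, since a continuous bijection from a compact space to a Hausdorff space is a homeomorphism. The discrete group $\mathbb Z$ is not minimal: the subgroups $2^k\mathbb Z$ form a base at $0$ of a Hausdorff group topology in which $2^k\to0$.

Two results quoted in the source give the background. If $K$ is a zero-dimensional compact space all of whose non-empty clopen subsets are homeomorphic to $K$, then for $H(K)$ the natural map to $\operatorname{Exp}K^2$ is an embedding and $H(K)$ is minimal. For the group $H_+(I)$ of orientation-preserving homeomorphisms of $I$, the natural map to $\operatorname{Exp}I^2$ is a homeomorphic embedding.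

## The interval by hand: close graphs give Roelcke-close maps

In $H_+(I)$ we can check directly that the graph controls everything. Let $g\in H_+(I)$. The map $x\mapsto x+g(x)$ is a homeomorphism $I\to[0,2]$. Let $x_g:[0,2]\to I$ be its inverse and $y_g=g\circ x_g$. So $(x_g(s),y_g(s))$ is the point of the graph with coordinate sum $s$. Both $x_g$ and $y_g$ are strictly increasing and $x_g(s)+y_g(s)=s$, so both are $1$-Lipschitz.

Given $g,h$, put $v=x_gx_h^{-1}$ and $u=y_hy_g^{-1}$. Then $ugv=y_hy_g^{-1}\,g\,x_gx_h^{-1}=y_hx_h^{-1}=h$, because $gx_g=y_g$. The displacement of $v$ is $\sup|x_g-x_h|$ and that of $u$ is $\sup|y_g-y_h|$; these two numbers are equal. Suppose the graphs are closer than $\eta$ in the Hausdorff metric. The point $(x_g(s),y_g(s))$ is within $\eta$ of some point $(x_h(s'),y_h(s'))$, and $|s-s'|\le2\eta$. Hence $|x_g(s)-x_h(s)|\le\eta+2\eta=3\eta$. So $h=ugv$ with $u,v$ moving points at most $3\eta$.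

The argument uses that a graph in $I^2$ is one monotone curve and can be read in only one way. A graph over a disc can spiral, and we now exploit this.

## A twisted annulus: proof of Theorem A

Write $Q=D\times Q'$, where $D=\{z\in\mathbb C:|z|\le1\}\cong I^2$ and $Q'$ is the product of the factors with index $>2$. Use the metric $\max(|z-z'|,d(y,y'))$. Let $\varphi(r)=0$ for $r\le\frac13$, $\varphi(r)=3r-1$ on $[\frac13,\frac23]$, $\varphi(r)=1$ for $r\ge\frac23$, and for $n\in\mathbb N=\{1,2,\dots\}$ put
$$g_n(z,y)=\bigl(e^{2\pi in\varphi(|z|)}z,\;y\bigr).$$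
This is an element of $G$ (its inverse is given by $-n$). It twists the annulus $\frac13\le|z|\le\frac23$ by $n$ full turns. The graphs of all $g_n$ with $n$ large look alike, but the number of turns cannot be changed by small changes of coordinates. Let $U$ be the set of $g\in G$ with displacement $<\frac1{20}$ in this metric; it is a neighbourhood of $1$.

**Step A1 (the number of turns is a Roelcke invariant).** *If $g_m\in Ug_nU$, then $m=n$.*

Let $g_m=ug_nv$ with $u,v\in U$. Fix $y_0\in Q'$, put $a(t)=(t,y_0)$ for $t\in[\frac14,1]$, and follow this radial path. We use that $\arcsin\frac15<\arcsin\frac14<\frac\pi8$.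

Let $z(t)$ be the $D$-coordinate of $v(a(t))$. As $|z(t)-t|<\frac1{20}$ and $t\ge\frac14$, we have $|z(t)|>\frac15$, and $z(t)$ has a continuous argument $\theta(t)$ with $|\theta|\le\arcsin\frac{1/20}{1/4}=\arcsin\frac15<\frac\pi8$.

The $D$-coordinate $Z(t)$ of $g_nv(a(t))$ has the continuous argument $\Theta=\theta+2\pi n\varphi(|z|)$. Since $|z(\frac14)|<\frac14+\frac1{20}<\frac13$ and $|z(1)|>\frac{19}{20}>\frac23$, the function $\varphi(|z|)$ goes from $0$ to $1$, so the increment of $\Theta$ differs from $2\pi n$ by less than $\frac\pi4$.

The $D$-coordinate $Z'(t)$ of $ug_nv(a(t))$ satisfies $|Z'-Z|<\frac1{20}$, and $|Z|=|z|>\frac15$. So $Z'$ has a continuous argument within $\arcsin\frac{1/20}{1/5}=\arcsin\frac14<\frac\pi8$ of $\Theta$. Its increment is within $\frac\pi4+\frac\pi4=\frac\pi2$ of $2\pi n$.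

But $ug_nv=g_m$, so $Z'(t)=te^{2\pi im\varphi(t)}$, whose argument has increment $2\pi m$. Thus $2\pi|m-n|<\frac\pi2$ and $m=n$.

**Step A2 (no Roelcke precompactness).** Choose a symmetric neighbourhood $W$ of $1$ with $W^2\subset U$. If $G=WFW$ with $F$ finite, then two different $g_m,g_n$ lie in one set $WfW$. Then $f\in Wg_nW$ and $g_m\in W^2g_nW^2\subset Ug_nU$, contrary to Step A1. So $G$ is not Roelcke precompact.

**Step A3 (a copy of $\beta\mathbb N$ in $R(G)$).** We extend all $\{0,1\}$-valued functions from $\{g_n\}$ to $G$. Let $S\subset\mathbb N$. By Step A1 the function $g_n\mapsto1_S(n)$ is uniformly continuous on $\{g_n\}$ for the Roelcke uniformity: two members that are close of order $U$ are equal. Katětov's theorem says that a bounded uniformly continuous real function on a subset of a uniform space extends to a bounded uniformly continuous function on the whole space. So we get a bounded Roelcke uniformly continuous $F_S:G\to\mathbb R$ with $F_S(g_n)=1_S(n)$. It is left and right uniformly continuous, hence extends continuously to $R(G)$.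

Let $e:\beta\mathbb N\to R(G)$ be the continuous extension of $n\mapsto g_n$. If $\xi\ne\xi'$ are ultrafilters, choose $S\in\xi$ with $S\notin\xi'$. The extension of $F_S$ takes the value $1$ at $e(\xi)$ and $0$ at $e(\xi')$. So $e$ is injective, and by compactness it is an embedding.

**Step A4 (all the graphs have one limit).** Let
$$L=\{((z,y),(z',y)):|z'|=|z|,\text{ and }z'=z\text{ if }|z|\notin[\tfrac13,\tfrac23]\}.$$
This set is closed: if a limit point has $|z|\notin[\frac13,\frac23]$, the same holds for nearby points of $L$, so $z'=z$ passes to the limit. The graph of $g_n$ lies in $L$.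

Conversely, take a point $((z,y),(z',y))$ of $L$ and put $r=|z|$. If $r\notin[\frac13,\frac23]$, it lies on the graph of $g_n$. If $r\in[\frac13,\frac23]$, choose a subinterval of $[\frac13,\frac23]$ of length $\frac1{3n}$ that contains $r$. On it $n\varphi$ increases by $1$, so it takes all residues mod $1$, and there is $r_n$ in it with $e^{2\pi in\varphi(r_n)}z/r=z'/r$. The point $\bigl((r_nz/r,y),g_n(r_nz/r,y)\bigr)=\bigl((r_nz/r,y),(r_nz'/r,y)\bigr)$ of the graph is within $|r_n-r|\le\frac1{3n}$ of the given one.

So the graphs of $g_n$ converge to $L$, and by continuity $f_Q(e(\xi))=L$ for every $\xi\in\beta\mathbb N\setminus\mathbb N$. The fibre $f_Q^{-1}(L)$ contains $e(\beta\mathbb N\setminus\mathbb N)$. This proves Theorem A. $\blacksquare$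

## Z-sets and controlled extension of homeomorphisms

For Theorem B we must build many homeomorphisms of $Q$. Write $Q=I^n\times Q_n$, where $Q_n$ is the product of the factors with index $>n$; each $\{y\}\times Q_n$ has diameter $2^{-n}$.

**Definition (Z-set, Z-embedding).** A closed $A\subset Q$ is a *Z-set* if for each $\varepsilon>0$ there is a map $f:Q\to Q\setminus A$ with $d(f,\mathrm{id})<\varepsilon$. A *Z-embedding* is an embedding of a compact space onto a Z-set.

By compactness the notion does not depend on the metric, so it makes sense in every space homeomorphic to $Q$. If $\alpha$ is a Z-embedding and $k\in G$, then $k\alpha$ is a Z-embedding. Closed subsets of Z-sets are Z-sets. The face $\{x_1=0\}$ is a Z-set: replace $x_1$ by $\max(x_1,\varepsilon)$. The slice $\{x_1=\frac12\}$ is not: if $d(f,\mathrm{id})<\frac18$, then the first coordinate of $f(x)$ differs from $x_1$ by less than $\frac14$, so it takes values below $\frac14$ and above $\frac34$ on the connected set $Q$, and hence the value $\frac12$. Finite sets, and closed subsets of $I^n\times\{c\}$ with $c\in Q_n$, are Z-sets: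 replace a coordinate of large index by a constant which that coordinate does not take on the set.

The union of two Z-sets $A,B$ is a Z-set. Take $f_1:Q\to Q\setminus A$ close to $\mathrm{id}$, then $f_2:Q\to Q\setminus B$ closer to $\mathrm{id}$ than the distance from $f_1(Q)$ to $A$. The map $f_2f_1$ misses $A\cup B$.

**Lemma 1 (approximation).** Let $X$ be compact metrizable and $A\subset Q$ a Z-set. Every map $f:X\to Q$ is a uniform limit of Z-embeddings, which can be chosen with image disjoint from $A$.

*Proof.* Let $e:X\to Q$ be an embedding and $f'=(f_1,\dots,f_m,e_1,0,e_2,0,\dots)$. Then $d(f,f')\le2^{-m}$ and $f'$ is injective. Its image is a Z-set, as we can replace one of the far coordinates that are $0$ by $1$. To avoid $A$, first replace $f$ by $uf$ with $u:Q\to Q\setminus A$ close to $\mathrm{id}$, then approximate $uf$ more closely than the distance from $uf(X)$ to $A$. $\square$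

**Theorem 2 (Anderson; quoted).** Every homeomorphism between Z-sets of $Q$ extends to an element of $G$. In particular, for distinct $p_1,\dots,p_m$ and distinct $q_1,\dots,q_m$ there is $h\in G$ with $h(p_i)=q_i$.

Theorem 2 says nothing about the size of the extension. We need a small extension of a small homeomorphism.

**Lemma 3 (controlled extension).** If $f:E\to F$ is a homeomorphism between Z-sets with $d(f,\mathrm{id}_E)<\varepsilon/2$, then $f$ extends to an element of $U_\varepsilon$.

*Proof.* Let $\zeta=\varepsilon/2$ and $E\ne\emptyset$. The main case is that $E\cap F=\emptyset$. We then slide $E$ to $F$ along thin disjoint tracks.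

*Case 1: $E\cap F=\emptyset$ and $d(f,\mathrm{id}_E)<\zeta$. We show that $f$ extends to an element of $U_\zeta$.* Let $H_0:E\times I\to Q$, $H_0(e,t)=(1-t)e+tf(e)$. The tracks $H_0(\{e\}\times I)$ have diameter at most $d(f,\mathrm{id}_E)<\zeta$. They may cross each other, so we first make them disjoint.

(i) *$H_0$ can be approximated arbitrarily closely by Z-embeddings $H:E\times I\to Q$ with $H=H_0$ on $E\times\{0,1\}$.* The set $S=\{x:x_{2k}=0\text{ for all }k\}$ is a Z-set homeomorphic to $Q$. So the Z-set $E\cup F$ embeds in $S$, the image is a Z-set, and by Theorem 2 there is $h\in G$ with $h(E\cup F)\subset S$. Let $u=(u_1,u_2,\dots):E\times I\to Q$ be an embedding with $u_1\equiv1$. Let $H'(e,t)$ have the same coordinates as $hH_0(e,t)$, except that for $k>m$ the coordinate of index $2k$ is $t(1-t)u_{k-m}(e,t)$. Then $d(H',hH_0)\le2^{-2m}$. For $t\in\{0,1\}$ we have $H'=hH_0$, since then $hH_0\in S$.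

$H'$ is injective. Suppose $H'(e,t)=H'(e',t')$. The coordinates of index $2(m+1)$ give $t(1-t)=t'(1-t')$. If this is non-zero, all $u_j$ agree, so $(e,t)=(e',t')$. If it is zero, then $t,t'\in\{0,1\}$, where $H'=hH_0$; and $H_0$ is injective on $E\times\{0,1\}$ because $E\cap F=\emptyset$. The image of $H'$ lies in $\{x_{2k}\le\frac14\text{ for }k>m\}$, so it is a Z-set: replace a far even coordinate by $1$. Put $H=h^{-1}H'$ with $m$ large.

(ii) *The slide.* Fix such an $H$ whose tracks $H(\{e\}\times I)$ all have diameter $\le c$, where $c<\zeta$. Let $J:E\times I\to Q\times I\times I$, $J(e,t)=(e,\frac14+\frac t2,0)$. Its image is a Z-set in $Q\times I\times I\cong Q$ (push the last coordinate off $0$), so by Theorem 2 there is a homeomorphism $h:Q\times I\times I\to Q$ with $hJ=H$. In these coordinates the tracks are straight.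

Let $0<\rho<\frac14$. Let $\lambda:Q\times I\to[0,1]$ be continuous, equal to $1$ on $E\times\{0\}$ and to $0$ at all points of max-distance $\ge\rho$ from $E\times\{0\}$. For $s\in[0,1]$ let $\theta_s:I\to I$ be the homeomorphism that is the identity on $[0,\frac14-\rho]\cup[\frac34+\rho,1]$, sends $\frac14$ to $\frac14+\frac s2$, and is affine on $[\frac14-\rho,\frac14]$ and on $[\frac14,\frac34+\rho]$. Then $\theta_0=\mathrm{id}$, and
$$\Theta(x,t,y)=(x,\theta_{\lambda(x,y)}(t),y)$$
is a homeomorphism of $Q\times I\times I$. If $\Theta$ moves $z=(x,t,y)$, then $\lambda(x,y)>0$, so $(x,y)$ is within $\rho$ of some $(e,0)$, and $t$ and $\theta_{\lambda(x,y)}(t)$ lie in $(\frac14-\rho,\frac34+\rho)$. So $z$ and $\Theta(z)$ are within $\rho$ of points of $J(\{e\}\times I)$. For small $\rho$, by uniform continuity of $h$, both $h(z)$ and $h\Theta(z)$ are within $(\zeta-c)/3$ of points of $H(\{e\}\times I)$. Hence $d(h(z),h\Theta(z))\le c+\frac23(\zeta-c)<\zeta$, and $h\Theta h^{-1}\in U_\zeta$. Finally $h\Theta h^{-1}(e)=h\Theta J(e,0)=hJ(e,1)=H(e,1)=f(e)$.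

*Case 2: general.* By Lemma 1 choose a Z-embedding $\beta:E\to Q$ with $\beta(E)\cap(E\cup F)=\emptyset$, $d(\beta,\mathrm{id}_E)<\zeta$ and $d(f,\mathrm{id}_E)+d(\beta,\mathrm{id}_E)<\zeta$. By Case 1, $\beta:E\to\beta(E)$ and $f\beta^{-1}:\beta(E)\to F$ extend to elements of $U_\zeta$. Their composition extends $f$ and lies in $U_\zeta U_\zeta\subset U_\varepsilon$. $\square$

## Squeezing two thirds of the cube towards a vertex

We say that $a\in G$ is *supported in* $B\subset Q$ if $a=\mathrm{id}$ off $B$; then $a(B)=B$. Elements with disjoint supports commute, and $gag^{-1}$ is supported in $gB$. If $B$ has diameter $<\delta$, then $a\in U_\delta$ when $B$ is closed, since points move only within $B$.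

**Lemma 4.** Let $\eta\in(0,\frac12]$ and $m\ge2$. There is $w\in G$, supported in $\{x_1\le\frac56\}$, with $w(\{x_1\le\frac23\})\subset\{x_1,\dots,x_m\le\eta\}$.

*Proof.* We first do this in the plane: we want a homeomorphism $\psi$ of $I^2$ that is the identity on $[\frac56,1]\times I$ and satisfies $\psi([0,\frac23]\times I)=[0,\eta]^2$.

Map $\partial([0,\frac23]\times I)$ homeomorphically onto $\partial[0,\eta]^2$ so that the edge $\{\frac23\}\times I$ goes onto $\{(s,t)\in[0,\eta]^2:\max(s,t)=\eta\}$, with $(\frac23,0)\mapsto(\eta,0)$ and $(\frac23,1)\mapsto(0,\eta)$. Extend over these convex bodies by coning from interior points.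

Let $R'=([0,\frac56]\times I)\setminus[0,\eta)^2$. Map $\partial([\frac23,\frac56]\times I)$ onto $\partial R'$ as follows: as already chosen on $\{\frac23\}\times I$; the identity on $\{\frac56\}\times I$; the bottom edge onto $[\eta,\frac56]\times\{0\}$; the top edge onto the boundary arc from $(0,\eta)$ via $(0,1)$ to $(\frac56,1)$. To extend by coning we need that $R'$ is a cone over its boundary. Fix $c\in(\eta,\frac56)\times(\eta,1)$. If $p\in\partial R'$, then $p_1\ge\eta$ or $p_2\ge\eta$, so on $[c,p)$ that coordinate is $>\eta$; also $[c,p)$ lies in the interior of the rectangle $[0,\frac56]\times I$. Hence $[c,p)\subset\operatorname{int}R'$. So each ray from $c$ contains at most one boundary point (a nearer one would be interior), and it contains one, namely the last point of $R'$ on it. Thus $R'$ is the cone from $c$ over $\partial R'$, and the boundary map extends. The three pieces of $\psi$ agree on common edges, and their images $[0,\eta]^2$, $R'$, $[\frac56,1]\times I$ meet exactly in the images of these edges. So $\psi$ is a homeomorphism.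

Let $\psi_{1,j}$ be $\psi$ acting on the coordinates $(x_1,x_j)$, and $w=\psi_{1,m}\circ\dots\circ\psi_{1,2}$. If $x_1\ge\frac56$, nothing moves. If $x_1\le\frac23$, then after $\psi_{1,2}$ we have $x_1,x_2\le\eta\le\frac23$. Each later $\psi_{1,j}$ keeps $x_1\le\eta$, makes $x_j\le\eta$, and does not change the other coordinates. $\square$

## Two climbers

**Lemma 5 (mountain climbing).** Let $f,g:[0,1]\to[0,1]$ be continuous with $f(0)=g(0)=0$, $f(1)=g(1)=1$, and let $\mu>0$. There are continuous $a,b:[0,1]\to[0,1]$ with $a(0)=b(0)=0$, $a(1)=b(1)=1$ and $|f\circ a-g\circ b|<\mu$.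

The reading is that two climbers on two slopes go from the bottom to the top and stay at nearly the same height; each may have to walk back at times.

*Proof.* Interpolate $f$ and $g$ linearly on a fine partition, and perturb the values at the interior partition points slightly so that all these values, for $f$ and $g$ together, are distinct and lie in $(0,1)$. This gives piecewise linear functions less than $\mu/2$ away from $f,g$, with the same endpoint values, without constant pieces, with values in $(0,1)$ on $(0,1)$, and such that no value at an interior breakpoint of the first is a value at an interior breakpoint of the second. It suffices to get $f\circ a=g\circ b$ for the new functions, again called $f,g$.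

Let $\Gamma=\{(x,y):f(x)=g(y)\}$, a compact set. At a point of $\Gamma$ in the open square at least one coordinate is not a breakpoint; say it is $y$. Then $g$ is a local homeomorphism at $y$, and $\Gamma$ is locally the graph of $g_{\mathrm{loc}}^{-1}\circ f$, an open arc. The only points of $\Gamma$ on the boundary of the square are $(0,0)$ and $(1,1)$, because $f$ and $g$ take the values $0$ and $1$ only at the ends. Near these points $f$ and $g$ are linear and increasing, so $\Gamma$ is an arc ending there. Hence $\Gamma$ is a compact $1$-manifold with boundary $\{(0,0),(1,1)\}$. The component of $(0,0)$ is an arc, whose other end must be $(1,1)$. Parametrize it by $(a,b)$. $\square$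

By rescaling, the lemma applies to continuous functions on any two nondegenerate intervals, each traversed in either direction, that run between the same two endpoint values and stay between them.

## What a strictly coarser Hausdorff topology would have to do

We begin the proof of Theorem B. Let $\tau\subset\tau_{co}$ be a Hausdorff group topology and **suppose $\tau\ne\tau_{co}$**. Let $\mathcal N$ be the set of $\tau$-neighbourhoods of $1$. Each $V\in\mathcal N$ contains some $U_\varepsilon$. We look for a contradiction. Write $[a,b]=aba^{-1}b^{-1}$.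

**Step 1 (small elements cannot displace an open set).** *For each nonempty open $B\subset Q$ there is $V\in\mathcal N$ with $gB\cap B\neq\emptyset$ for all $g\in V$.*

This is where the Hausdorff property first enters. $B$ contains $C\times Q_N$ for some $N\ge1$ and a nondegenerate closed cube $C\subset(0,1)^N$. We need $a,b$ supported in $B$ that do not commute. For interior points $p,p'$ of $C$, the map $(1-t)p+tx\mapsto(1-t)p'+tx$ ($x\in\partial C$, $0\le t\le1$) is a homeomorphism of $C$ that fixes $\partial C$ and sends $p$ to $p'$. So there is $b'$, the identity on $\partial C$, with $q=b'(p)\ne p$; and, using a small cube around $p$ that does not contain $q$, there is $a'$, the identity off that small cube, with $a'(p)\neq p$. Then $a'^{-1}b'(p)=q$ while $b'a'^{-1}(p)\ne b'(p)=q$. Extend $a'\times\mathrm{id}$ and $b'\times\mathrm{id}$ from $C\times Q_N$ by the identity to $a,b\in G$. They are supported in $B$, and $[a^{-1},b]\ne1$.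

If $gB\cap B=\emptyset$, then $e=gag^{-1}$ is supported in $gB$, so it commutes with $a$ and $b$. Since $[g,a]=ea^{-1}$,
$$[[g,a],b]=(ea^{-1})\,b\,(ae^{-1})\,b^{-1}=a^{-1}bab^{-1}=[a^{-1},b]\ne1.\tag{1}$$
The map $g\mapsto[[g,a],b]$ is $\tau$-continuous and sends $1$ to $1$. Since $\tau$ is Hausdorff, some $V\in\mathcal N$ is mapped into a neighbourhood of $1$ that misses $[a^{-1},b]$. For $g\in V$ equation (1) fails, so $gB\cap B\ne\emptyset$.

**Step 2 (small elements move points anywhere).** *For all nonempty open $E,F\subset Q$ and $V\in\mathcal N$ there is $g\in V$ with $gE\cap F\ne\emptyset$.*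

As $\tau\ne\tau_{co}$, some $U_\varepsilon$ contains no $V\in\mathcal N$. Choose $g_V\in V\setminus U_\varepsilon$ and $x_V$ with $d(x_V,g_Vx_V)\ge\varepsilon$. Direct $\mathcal N$ by reverse inclusion and let $(p,q)$ be a cluster point of the net $(x_V,g_Vx_V)$ in the compact space $Q^2$. Then $p\ne q$. For all neighbourhoods $E_0\ni p$, $F_0\ni q$ and every $V\in\mathcal N$, some $V'\subset V$ has $(x_{V'},g_{V'}x_{V'})\in E_0\times F_0$; so $g=g_{V'}\in V$ satisfies $gE_0\cap F_0\neq\emptyset$.

Now let $E,F$ be arbitrary. Choose distinct points of $E$ and of $F$, and by Theorem 2 an $h\in G$ that takes $p$ to the first and $q$ to the second. Apply the above to $h^{-1}E\ni p$, $h^{-1}F\ni q$ and $h^{-1}Vh\in\mathcal N$. We get $g'\in h^{-1}Vh$ with $g'h^{-1}E\cap h^{-1}F\ne\emptyset$, and $g=hg'h^{-1}\in V$ satisfies $gE\cap F\ne\emptyset$.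

## Shrinking supports, and the zigzag

How could a contradiction arise? We want one fixed $g\ne1$ that lies in every $V\in\mathcal N$. The following remark shows the way. Let $V\in\mathcal N$ be symmetric and $U_\delta\subset V$.
$$\text{If }g\text{ is supported in a closed set }X\text{ and }k\in V,\ \operatorname{diam}k(X)<\delta,\text{ then }g\in V^3.\tag{2}$$
Indeed $kgk^{-1}$ is supported in $k(X)$, so it lies in $U_\delta\subset V$, and $g=k^{-1}(kgk^{-1})k$. So we want $\tau$-small elements $k$ that shrink large sets.

Steps 1 and 2 together give something of this kind. Take a tiny ball $O$. A suitable $\tau$-small $g$ makes $gO$ meet both $O$ and a far region, and $k=g^{-1}$ shrinks the long connected set $gO$ into $O$. But we do not choose the shape of $gO$. We would like to shrink a set given in advance, for instance the straight segment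
$$A_0(t)=(\tfrac14+\tfrac t2,\tfrac12,\tfrac12,\dots),\qquad t\in[0,1],$$
and the natural attempt is to find a path in $gO$, flatten it by a fixed change of coordinates so that it runs very close to the segment, and then slide the segment onto it by Lemma 3, with an element of $V$.

The flattening works; it is Step 3 below. The slide does not. Step 3 will give a path $\sigma$ with $\sigma(s)$ close to $A_0(\phi(s))$, where $\phi$ runs from $0$ to $1$ but need not be monotone. Suppose for instance that $\phi$ is piecewise linear with values $0,\frac23,\frac13,1$ at $s=0,\frac13,\frac23,1$, and that $\sigma$ is a Z-embedding with $d(\sigma(s),A_0(\phi(s)))<\eta_0\le\frac1{48}$ (Lemma 1 gives such $\sigma$). Then no $w\in U_{\eta_0}$ has $w(A_0[0,1])=\sigma[0,1]$, however small $\eta_0$ is. Otherwise $wA_0=\sigma\pi$ for a homeomorphism $\pi$ of $[0,1]$, and $A_0(t)$ is within $2\eta_0$ of $A_0(\phi\pi(t))$. Since $d(A_0(t),A_0(t'))=\frac14|t-t'|$, this gives $|t-\phi\pi(t)|<8\eta_0\le\frac16$. If $\pi$ is decreasing, take $t=0$: $\phi\pi(0)=1$, a contradiction. If $\pi$ is increasing, let $\pi(t_1)=\frac13$,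 $\pi(t_2)=\frac23$; then $t_1<t_2$, but $t_1>\frac23-\frac16=\frac12$ and $t_2<\frac13+\frac16=\frac12$, a contradiction. Better flattening does not remove the zigzag.

The way out is to use the shrinking map $k_1$ twice. Seen through $k_1$, the whole path $\sigma[0,1]$ is almost a point, so any motion *inside $\sigma[0,1]$* is small, although it is large in $Q$. Conjugating a small correction by $k_1$ costs only a bounded number of factors from $W$. So we may let the straight segment stop at certain points and insert, at no cost, detours that run back and forth inside $\sigma[0,1]$. With the right detours the result is a path uniformly close to $\sigma$, zigzags included. The next section carries this out.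

## Collapsing one arc

**Step 3 (some path that runs along the segment can be collapsed).** *For all $V\in\mathcal N$ and $\varepsilon\in(0,1]$ there are $k\in V$, a path $\sigma:[0,1]\to Q$ and a continuous $\phi:[0,1]\to[0,1]$ with $\phi(0)=0$, $\phi(1)=1$, such that $d(\sigma(s),A_0(\phi(s)))<\varepsilon$ for all $s$ and $\operatorname{diam}k(\sigma[0,1])<\varepsilon$.*

*The flattening maps.* Take $r$ with $2^{-r}<\varepsilon$, $p=(\frac12,\frac12,\dots)$ and the box $\Delta=\{|x_m-\frac12|\le\frac14,\ m\le r\}$. A path that leaves $\Delta$ must cross one of the $2r$ slabs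
$$T_{m,\pm}=\{x\in\Delta:\tfrac18\le\pm(x_m-\tfrac12)\le\tfrac14\},\qquad m\le r.$$
Let $\rho_+$ be an increasing homeomorphism of $I$, affine on $[\frac58,\frac34]$, with $\rho_+(\frac58)=\frac14$, $\rho_+(\frac34)=\frac34$. Let $\rho_-$ be a decreasing one, affine on $[\frac14,\frac38]$, with $\rho_-(\frac38)=\frac14$, $\rho_-(\frac14)=\frac34$. Let $\chi$ be a homeomorphism of $I$ with $\chi([\frac14,\frac34])\subset[\frac12-\frac\varepsilon4,\frac12+\frac\varepsilon4]$. Define $h_{m,\pm}\in G$: interchange the coordinates $1$ and $m$, then apply $\rho_\pm$ to the first coordinate (which came from $x_m$) and $\chi$ to the coordinates $2,\dots,r$, and leave those of index $>r$ unchanged.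

Let $x\in T_{m,\pm}$ and $h=h_{m,\pm}$. Then $h(x)_1\in[\frac14,\frac34]$. With $\phi=2(h(x)_1-\frac14)\in[0,1]$, the points $h(x)$ and $A_0(\phi)$ have the same first coordinate. The coordinates $2,\dots,r$ contribute at most $\sum_{k\ge2}2^{-k}\frac\varepsilon4=\frac\varepsilon8$ to their distance, the rest at most $\frac12\cdot2^{-r}$. So $d(h(x),A_0(\phi))\le\frac\varepsilon8+2^{-r-1}<\varepsilon$.

*The collapsing element.* Choose an open $d$-ball $O$ about $p$ with $O\subset\{|x_m-\frac12|<\frac18,\ m\le r\}$ and $\operatorname{diam}h_{m,\pm}(O)<\varepsilon$ for all $2r$ choices. $O$ is convex. Choose a symmetric $W\in\mathcal N$ with $h_{m,\pm}Wh_{m,\pm}^{-1}\subset V$ for all choices and, by Step 1, $gO\cap O\ne\emptyset$ for all $g\in W$. By Step 2 pick $g\in W$ with $gO\cap\{x_1>\frac34\}\ne\emptyset$. As $gO$ is path connected, there is a path $\kappa$ in $gO$ from a point of $O$ to a point of $\{x_1>\frac34\}$; the latter set is disjoint from $\Delta$.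

Let $s_1$ be the largest $s$ with $\kappa([0,s])\subset\Delta$. Then $\pm(\kappa_m(s_1)-\frac12)=\frac14$ for some $m\le r$ and some sign, as otherwise $\kappa$ would stay in $\Delta$ a little longer. Fix these. Let $s_0$ be the last time before $s_1$ with $\pm(\kappa_m-\frac12)=\frac18$; it exists because $|\kappa_m(0)-\frac12|<\frac18$. Then $\kappa([s_0,s_1])\subset T_{m,\pm}$. With $h=h_{m,\pm}$, let $\sigma$ be $h\circ\kappa|_{[s_0,s_1]}$ reparametrized by $[0,1]$, let $\phi=2(\sigma_1-\frac14)$, where $\sigma_1$ is the first coordinate, and $k=hg^{-1}h^{-1}\in V$. The values of $\rho_\pm$ give $\phi(0)=0$ and $\phi(1)=1$. Finally $k(\sigma[0,1])\subset hg^{-1}(gO)=h(O)$ has diameter $<\varepsilon$.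

**Two moves.** We fix the bookkeeping for the next steps. Let $W\in\mathcal N$ be symmetric. Choose $\varepsilon_1$ with $U_{\varepsilon_1}\subset W$ and call every $\delta\in(0,\varepsilon_1/2]$ *adapted to $W$*. Let $\alpha,\beta:X\to Q$ be Z-embeddings of a compact $X$. Lemma 3, applied to $\beta\alpha^{-1}$ and to $k\beta(k\alpha)^{-1}$, gives
$$\text{if }d(\alpha,\beta)<\delta,\text{ then }\beta=w\alpha\text{ for some }w\in W;\tag{3}$$
$$\text{if }k\in W\text{ and }d(k\alpha,k\beta)<\delta,\text{ then }\beta=k^{-1}wk\,\alpha\text{ for some }w\in W,\text{ so }\beta\in W^3\alpha.\tag{4}$$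

**Step 4 (every Z-arc can be collapsed).** *For every $V\in\mathcal N$, $\varepsilon>0$ and Z-embedding $\gamma:[0,1]\to Q$ there is $k\in V$ with $\operatorname{diam}k(\gamma[0,1])<\varepsilon$.*

*Reduction to the segment.* The segment $A_0$ is a Z-embedding, since its image lies in $I^1\times\{c\}$ for a $c\in Q_1$. By Theorem 2, $\gamma=hA_0$ with $h\in G$. If $k'\in h^{-1}Vh$ and $k'(A_0[0,1])$ has sufficiently small diameter, then $k=hk'h^{-1}\in V$ works for $\gamma$, by uniform continuity of $h$. So let $\gamma=A_0$, and let $\varepsilon\le1$.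

*Choices.* Choose a symmetric $W\in\mathcal N$ with $W^6\subset V$, a $\delta\le\varepsilon$ adapted to $W$, and $\mu=\delta/10$. Step 3 for $(W,\mu)$ gives $k_1\in W$, $\sigma$, $\phi$. Let $1/M<\mu$ and $\ell_j=j/M$ for $0\le j\le M$. Let $q_j=\min\phi^{-1}(\ell_j)$, so $q_0=0$ and $q_j<q_{j+1}$. For $j<M$ let $p_j=\max(\phi^{-1}(\ell_j)\cap[0,q_{j+1}])$. Then $q_j\le p_j<q_{j+1}$, and the intermediate value theorem gives:

- $\phi\le\ell_j$ on $[0,q_j]$;
- $\phi\le\ell_{j+1}$ on $[q_j,p_j]$;
- $\ell_j\le\phi\le\ell_{j+1}$ on $[p_j,q_{j+1}]$.

So after reaching level $\ell_j$ for the first time at $q_j$, the function $\phi$ makes an excursion on $[q_j,p_j]$, which may go down a long way, and then passes to the next level on $[p_j,q_{j+1}]$. The excursion is what the straight segment does not do. We imitate it by a closed detour within the part of $\sigma$ already traversed.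

In the zigzag example, with $3\mid M$, one finds $p_j=q_j$ for all levels except $\ell_j=\frac23$. There $q_j=\frac13$ and $p_j=\frac56$; the excursion takes $\phi$ from $\frac23$ down to $\frac13$ and back. The detour runs from $s=\frac13$ back to $s=\frac16$, where $\phi=\frac13$, and again to $s=\frac13$. In general both the excursion and the part traversed before wiggle, and the two climbers are needed.

**Lemma 6.** For $0\le j<M$ there are continuous $\theta_j,\psi_j:[0,1]\to[0,1]$, with $\theta_j$ taking values in $[q_j,p_j]$, such that $\theta_j(0)=q_j$, $\theta_j(1)=p_j$, $\psi_j(0)=\psi_j(1)=q_j$ and $|\phi\theta_j-\phi\psi_j|\le2\mu$.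

*Proof.* Let $\omega=\min(\phi,\ell_j)$ on $[q_j,p_j]$. By the second property above, $|\omega-\phi|\le\frac1M<\mu$ there. If $\omega\equiv\ell_j$ (in particular if $j=0$), take $\theta_j$ affine from $q_j$ to $p_j$ and $\psi_j\equiv q_j$; then $\phi\psi_j=\ell_j$ and $\phi\theta_j\in[\ell_j,\ell_{j+1}]$.

Otherwise let $m=\min\omega<\ell_j$, attained at some $r\in(q_j,p_j)$ (at the ends $\phi=\ell_j$). Let $c=\max\{s\le q_j:\phi(s)=m\}$, which exists since $\phi(0)=0\le m<\ell_j=\phi(q_j)$. On $[c,q_j]$ we have $m\le\phi\le\ell_j$: after $c$ the value $m$ is not taken again before $q_j$, and the upper bound is the first property. Consider $(\ell_j-\omega)/(\ell_j-m)$ along $[q_j,r]$ from $q_j$ to $r$, and $(\ell_j-\phi)/(\ell_j-m)$ along $[c,q_j]$ from $q_j$ to $c$. Both go from $0$ to $1$ within $[0,1]$. Since $\ell_j-m\le1$, Lemma 5 gives a path $\theta'$ from $q_j$ to $r$ in $[q_j,r]$ and a path $\psi'$ from $q_j$ to $c$ in $[c,q_j]$ with $|\omega\theta'-\phi\psi'|<\mu$, so $|\phi\theta'-\phi\psi'|<2\mu$. In the same way, with $[r,p_j]$ traversed from $p_j$ to $r$, we get $\theta''$ from $p_j$ to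 $r$ and $\psi''$ from $q_j$ to $c$. Let $\theta_j$ be $\theta'$ followed by the reverse of $\theta''$, and $\psi_j$ be $\psi'$ followed by the reverse of $\psi''$. $\square$

*Four paths.* Divide $[0,1]$ into consecutive closed intervals $J_0,J_0',J_1,J_1',\dots,J_{M-1},J_{M-1}'$. Identify each with $[0,1]$ affinely and define:

- $f_0$: constant $\ell_j$ on $J_j$, affine from $\ell_j$ to $\ell_{j+1}$ on $J_j'$;
- $\beta_1$: constant $\sigma(q_j)$ on $J_j$, affine from $\sigma(q_j)$ to $\sigma(q_{j+1})$ on $J_j'$;
- $\beta_2$: $\sigma\psi_j$ on $J_j$, and $\beta_2=\beta_1$ on $J_j'$;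
- $\beta_3=\sigma\circ\Theta$, with $\Theta=\theta_j$ on $J_j$ and $\Theta$ affine from $p_j$ to $q_{j+1}$ on $J_j'$.

All are continuous, since the values at common ends agree. So $A_0f_0$ is the segment with stops, $\beta_1$ is a copy of it with its stops on $\sigma$, $\beta_2$ makes the detours during the stops, and $\beta_3$ stays in $\sigma[0,1]$. Let $\nu=(1-\mu)f_0+\mu\,\mathrm{id}$. As $f_0$ is nondecreasing and onto, $\nu$ is a homeomorphism of $[0,1]$, and $|\nu-f_0|\le\mu$. Let $\alpha_0=A_0\nu$, a Z-embedding with the same image as $A_0$. Recall $d(A_0(t),A_0(t'))\le|t-t'|$.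

*Each path is close to the next, in $Q$ or through $k_1$.*

First, $d(\alpha_0,\beta_1)<2\mu$. As $\phi(q_j)=\ell_j$, we have $d(\sigma(q_j),A_0(\ell_j))<\mu$. As $A_0$ is affine and the metric comes from a norm, the affine pieces are also closer than $\mu$, so $d(A_0f_0,\beta_1)<\mu$; and $d(\alpha_0,A_0f_0)\le\mu$.

Second, $d(k_1\beta_1,k_1\beta_2)<\mu$. The maps agree on $J_j'$. On $J_j$ both have values in $\sigma[0,1]$, whose $k_1$-image has diameter $<\mu$.

Third, $d(\beta_2,\beta_3)\le4\mu$. On $J_j$, $d(\sigma\psi_j,\sigma\theta_j)\le2\mu+|\phi\psi_j-\phi\theta_j|\le4\mu$ by Lemma 6. On $J_j'$, $\beta_2=\beta_1$ is $\mu$-close to $A_0f_0$, $\sigma\Theta$ is $\mu$-close to $A_0\phi\Theta$, and $|f_0-\phi\Theta|\le\frac1M<\mu$ because both have values in $[\ell_j,\ell_{j+1}]$.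

Fourth, $\operatorname{diam}k_1(\beta_3[0,1])<\mu$, as $\beta_3$ has values in $\sigma[0,1]$.

*Conclusion.* By Lemma 1 and uniform continuity of $k_1$, choose Z-embeddings $\alpha_i$ with $d(\alpha_i,\beta_i)<\mu$ and $d(k_1\alpha_i,k_1\beta_i)<\mu$, for $i=1,2,3$. Then $d(\alpha_0,\alpha_1)<3\mu$, $d(k_1\alpha_1,k_1\alpha_2)<3\mu$, $d(\alpha_2,\alpha_3)<6\mu$, all $<\delta$. By (3), (4), (3) there are $w_1,w_2,w_3\in W$ with
$$\alpha_3=w_3\,k_1^{-1}w_2k_1\,w_1\,\alpha_0.$$
So $k=k_1w_3k_1^{-1}w_2k_1w_1\in W^6\subset V$, and $k\alpha_0=k_1\alpha_3$ has image of diameter $<3\mu<\varepsilon$.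

## Collapsing a cube along finitely many tracks

We pass from arcs to $I^n\times\{c\}$. One would contract this cube to a point $x_0$ along straight tracks and, as before, make the motion small by looking through a $k_1$ that collapses the tracks. But Step 4 collapses one arc at a time. An arc can follow finitely many tracks, and then each point $x$ of the cube should move along one of these finitely many tracks near its own. A continuous choice of one out of finitely many tracks on the connected cube is constant, so this cannot be done for all $x$ at once. It can be done in $n+1$ rounds: in each round only points in a disjoint union of small open sets move.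

**Step 5.** *For every $V\in\mathcal N$, $n\ge1$, $c\in Q_n$, $\varepsilon>0$ there is $k\in V$ with $\operatorname{diam}k(I^n\times\{c\})<\varepsilon$.*

*Choices and the $n+1$ families.* Let $P=I^n$ and $\alpha_0(x)=(x,c)$, a Z-embedding. Choose a symmetric $W\in\mathcal N$ with $W^{5(n+1)}\subset V$, a $\delta\le\varepsilon$ adapted to $W$, and $\mu=\delta/10$. Fix $x_0\in Q$ and put $\Phi(x,t)=(1-t)\alpha_0(x)+tx_0$.

Take a fine triangulation of $P$. For $0\le i\le n$ let $G_{i1},G_{i2},\dots$ be the open stars, in its barycentric subdivision, of the barycenters of the $i$-simplices. (For $n=1$, the $G_{1j}$ are the open edges, and the $G_{0j}$ reach from each vertex to the midpoints of its edges.) Two open vertex stars meet only if the vertices span an edge, and barycenters of distinct $i$-simplices do not span an edge of the barycentric subdivision. So for fixed $i$ these sets are pairwise disjoint. All of them together cover $P$, and we may assume $\operatorname{diam}\alpha_0(G_{ij})<\mu$. Let $G_i=\bigcup_jG_{ij}$ and $y_{ij}\in G_{ij}$. Let $\lambda_0,\dots,\lambda_n$ be a partition of unity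 with $\operatorname{supp}\lambda_i\subset G_i$, and $\kappa_i:P\to[0,1]$ continuous with $\kappa_i=1$ on $\operatorname{supp}\lambda_i$ and $\operatorname{supp}\kappa_i\subset G_i$. Put $t_0=0$, $t_{i+1}=t_i+\lambda_i$; so $0\le t_i\le1$ and $t_{n+1}=1$. In round $i$ the point $x$ will advance from time $t_i(x)$ to time $t_{i+1}(x)$.

*One arc along all chosen tracks.* Let $\gamma_0:[0,1]\to Q$ be a path with disjoint intervals $[a_{ij},b_{ij}]\subset[0,1]$ such that $\gamma_0(a_{ij}+t(b_{ij}-a_{ij}))=\Phi(y_{ij},t)$ for $t\in[0,1]$; join the finitely many tracks by straight paths. Let $\gamma$ be a Z-embedding with $d(\gamma,\gamma_0)<\mu$. By Step 4 there is $k_1\in W$ with $\operatorname{diam}k_1(\gamma[0,1])<\mu$. Define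
$$\chi_i(x,t)=(1-\kappa_i(x))\Phi(x,t)+\kappa_i(x)\,\gamma(a_{ij}+t(b_{ij}-a_{ij}))\ \ (x\in G_{ij}),\qquad\chi_i(x,t)=\Phi(x,t)\ \ (x\notin G_i).$$
This is continuous, because $\chi_i=\Phi$ off $\operatorname{supp}\kappa_i\times[0,1]$ and the $G_{ij}$ are open and disjoint. For $x\in G_{ij}$,
$$d(\chi_i(x,t),\Phi(x,t))\le d(\gamma,\gamma_0)+d(\Phi(y_{ij},t),\Phi(x,t))<2\mu.$$

*The chain of maps.* Put $\beta_i(x)=\Phi(x,t_i(x))$ for $0\le i\le n+1$, and $\beta_i^-(x)=\chi_i(x,t_i(x))$, $\beta_i^+(x)=\chi_i(x,t_{i+1}(x))$ for $0\le i\le n$. Then $d(\beta_i,\beta_i^-)\le2\mu$ and $d(\beta_i^+,\beta_{i+1})\le2\mu$. Moreover $d(k_1\beta_i^-,k_1\beta_i^+)<\mu$: where $\lambda_i(x)=0$ the maps agree, and on $\operatorname{supp}\lambda_i$ we have $\kappa_i=1$, so both have values in $\gamma[0,1]$. Here $\beta_0=\alpha_0$ and $\beta_{n+1}\equiv x_0$.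

By Lemma 1 choose Z-embeddings $\alpha_i$ ($1\le i\le n+1$) and $\alpha_i^\pm$ ($0\le i\le n$) that are $\mu$-close to $\beta_i$, $\beta_i^\pm$, with $k_1$-images $\mu$-close (distance $<\mu$) to those of $\beta_i$, $\beta_i^\pm$. Then $d(\alpha_i,\alpha_i^-)\le4\mu$, $d(k_1\alpha_i^-,k_1\alpha_i^+)<3\mu$, $d(\alpha_i^+,\alpha_{i+1})\le4\mu$, all less than $\delta=10\mu$. By (3), (4), (3), $\alpha_{i+1}\in W\cdot W^3\cdot W\,\alpha_i$. Hence $\alpha_{n+1}=k\alpha_0$ with $k\in W^{5(n+1)}\subset V$, and the image of $\alpha_{n+1}$ has diameter $\le2\mu<\varepsilon$.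

## One homeomorphism in every neighbourhood: end of the proof of Theorem B

**Step 6 (contradiction).** Let $g_*(x)=(x_1^2,x_2,x_3,\dots)\neq1$. *We show that $g_*\in V^{14}$ for every symmetric $V\in\mathcal N$.* Every $V'\in\mathcal N$ contains $V^{14}$ for some symmetric $V\in\mathcal N$, so $g_*$ then lies in every $\tau$-neighbourhood of $1$. This contradicts the Hausdorff property of $\tau$.

We want to use (2). Two points need care. The whole cube cannot be shrunk, so we split $g_*$ into two factors with smaller supports. These supports are not Z-sets, so Step 5 does not apply to them directly; we first squeeze them with Lemma 4 in coordinates so far out that the squeezing itself is small.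

Let $U_\delta\subset V$ and $2^{-n}<\delta/4$, $n\ge1$. Let $\lambda:I\to[0,1]$ be continuous, $\lambda=1$ on $[0,\frac13]$, $\lambda=0$ on $[\frac23,1]$. Put
$$g_1(x)=(x_1^{1+\lambda(x_{n+1})},x_2,x_3,\dots),\qquad g_2=g_1^{-1}g_*.$$
Both are homeomorphisms that preserve $x_{n+1}$. The map $g_1$ is supported in $X^-=\{x_{n+1}\le\frac23\}$. Where $x_{n+1}\le\frac13$ we have $g_1=g_*$, so $g_2$ is supported in $X^+=\{x_{n+1}\ge\frac13\}$. And $g_*=g_1g_2$.

Write points of $Q_n$ as $y=(y_1,y_2,\dots)$ with $y_i=x_{n+i}$, and let $c^-=(0,0,\dots)\in Q_n$. By Step 5 there is $k\in V$ with $\operatorname{diam}k(I^n\times\{c^-\})<\delta/2$. The sets $N=\{y\in Q_n:y_1,\dots,y_m\le\eta\}$ form a neighbourhood base at $c^-$, so by compactness there are $m\ge2$ and $\eta\in(0,\frac12]$ with $\operatorname{diam}k(I^n\times N)<\delta/2$. Lemma 4, applied in $Q_n$, gives a homeomorphism $w$ of $Q_n$ with $w(\{y_1\le\frac23\})\subset N$. Then $v=\mathrm{id}_{I^n}\times w$ has displacement $\le2^{-n}<\delta/4$, so $v\in U_\delta\subset V$. Put $\tilde k=v^{-1}kv\in V^3$. Now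
$$\tilde k(X^-)\subset v^{-1}k(I^n\times N)$$
has diameter $<\frac\delta2+2\cdot\frac\delta4=\delta$. As in (2), $\tilde kg_1\tilde k^{-1}\in U_\delta\subset V$, and so $g_1\in V^3VV^3=V^7$.

For $g_2$ reflect everything in $Q_n$ by $y_1\mapsto1-y_1$. Then $X^+$ becomes $\{y_1\le\frac23\}$, the point $c^-$ is replaced by $c^+=(1,0,0,\dots)$, and the same argument gives $g_2\in V^7$. Hence $g_*=g_1g_2\in V^{14}$.

Therefore $\tau=\tau_{co}$, and $H(Q)$ is minimal. This proves Theorem B. $\blacksquare$

## Closed normal subgroups, and Theorem C

A coarser group topology that is not Hausdorff has a closed normal subgroup other than $1$ as its closure of $\{1\}$. So Theorem C follows from Theorem B once we know the closed normal subgroups of $G$.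

**Proposition 7.** $G$ has no closed normal subgroup other than $1$ and $G$.

*Proof.* Let $K\ne1$ be closed and normal. Let $C=\{x_1\le\frac23\}$ and $C'=\{x_1\le\frac56\}$. Call the sets $h(C)$, $h\in G$, *half-discs*. The set $\{x_1\ge\frac23\}$ is a half-disc (use a homeomorphism of the first coordinate taking $[0,\frac23]$ to $[\frac23,1]$), so $\overline{Q\setminus h(C)}=h(\{x_1\ge\frac23\})$ is one as well. Likewise $C'$ is a half-disc. The sets $\{x_1,\dots,x_m\le\eta\}$ form a neighbourhood base at $(0,0,\dots)$, so by Lemma 4 and homogeneity (Theorem 2) every neighbourhood of every point contains a half-disc.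

**Step C1.** *Every $a$ supported in a half-disc is in $K$.* The idea is to write $a$ as a limit of commutators. By normality we may assume that $a$ is supported in $C$. Take $1\ne g\in K$ and a nonempty open $B$ with $gB\cap B=\emptyset$. The computation (1) gives $[[g,a_1],b_1]=[a_1^{-1},b_1]$ for all $a_1,b_1$ supported in $B$. The left side is in $K$, because $[g,a_1]=g\,(a_1g^{-1}a_1^{-1})\in K$ and then likewise for the outer commutator. So every commutator of two elements supported in $B$ is in $K$. Choose $h\in G$ with $h(C')\subset B$; by normality, every commutator of two elements supported in $C'$ is in $K$. By Lemma 4 there are $b_i$ supported in $C'$ with $\operatorname{diam}b_i(C)\to0$. Then $[a,b_i]=a\,(b_ia^{-1}b_i^{-1})\in K$, and $b_ia^{-1}b_i^{-1}$, supported in $b_i(C)$, tends to $1$. As $K$ is closed, $a\in K$.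

**Step C2.** *Every $g\in G$ is a product of two elements supported in half-discs.* We look for $a$ supported in $C$ that agrees with $g$ on a small half-disc $E$; then $a^{-1}g$ is supported off $E$.

The claim is invariant under conjugation. Conjugating $g$, by Theorem 2 we may assume that for some $p$ both $p$ and $g(p)$ lie in $\{x_1<\frac23\}$. Choose a half-disc $E=h(C)$ so close to $p$ that $E$ and $g(E)$ lie in $\{x_1<\frac23\}$. Let
$$Y=\overline{C\setminus E},\quad Y'=\overline{C\setminus g(E)},\quad\operatorname{Bd}C=\{x_1=\tfrac23\},\quad\operatorname{Bd}E=h(\operatorname{Bd}C).$$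
Then $Y=(C\setminus E)\cup\operatorname{Bd}E$, and $Y\cap E=\operatorname{Bd}E$.

*$Y$ is homeomorphic to $Q$.* It is a compact $Q$-manifold: the open subset $Y\cap\{x_1<\frac23\}$, which contains $\operatorname{Bd}E$, is open in $h(\{x_1\ge\frac23\})\cong Q$, and $C\setminus E$ is open in $C\cong Q$. It is contractible: $C$ retracts onto $\operatorname{Bd}C$ by $x_1\mapsto\frac23$, so $E=h(C)$ retracts onto $\operatorname{Bd}E$. Together with the identity of $Y$ this gives a retraction of $C=Y\cup E$ onto $Y$, and a retract of the contractible space $C$ is contractible. By Chapman's theorem $Y\cong Q$. The same argument with $gh$ in place of $h$ gives $Y'\cong Q$.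

*$\operatorname{Bd}C\cup\operatorname{Bd}E$ is a Z-set in $Y$.* We push inward along collars. Take a small $s>0$ with $E\subset\{x_1<\frac23-s\}$, and then a small $s'>0$ with $h(\{\frac23\le x_1\le\frac23+s'\})\subset\{x_1<\frac23-s\}$. These two collars, $\{\frac23-s\le x_1\le\frac23\}$ and $h(\{\frac23\le x_1\le\frac23+s'\})$, lie in $Y$, are disjoint, and are neighbourhoods in $Y$ of $\operatorname{Bd}C$ and $\operatorname{Bd}E$. On the first, map $[\frac23-s,\frac23]$ affinely onto $[\frac23-s,\frac23-\frac s2]$ in the first coordinate, fixing $\frac23-s$. On the second do the same, conjugated by $h$, with $[\frac23,\frac23+s']$ mapped onto $[\frac23+\frac{s'}2,\frac23+s']$, fixing $\frac23+s'$. Elsewhere take the identity. This is a map of $Y$ into the complement of $\operatorname{Bd}C\cup\operatorname{Bd}E$, as close to the identity as we like. In the same way $\operatorname{Bd}C\cup g(\operatorname{Bd}E)$ is a Z-set in $Y'$.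

*Gluing.* By Theorem 2, in the copies $Y$ and $Y'$ of $Q$, the homeomorphism equal to $\mathrm{id}$ on $\operatorname{Bd}C$ and to $g$ on $\operatorname{Bd}E$ extends to a homeomorphism $Y\to Y'$. Together with $g|_E:E\to g(E)$ and the identity on $\overline{Q\setminus C}$ it gives $a\in G$, since the pieces agree on $Y\cap E=\operatorname{Bd}E$ and $Y\cap\overline{Q\setminus C}=\operatorname{Bd}C$, and the image pieces meet in the corresponding sets. This $a$ is supported in $C$, and $a=g$ on $E$. So $a^{-1}g$ is supported in the half-disc $\overline{Q\setminus E}$, and $g=a\,(a^{-1}g)$.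

By Steps C1 and C2, $K=G$. $\square$

*Proof of Theorem C.* Let $\tau\subset\tau_{co}$ be a group topology. The $\tau$-closure $K$ of $\{1\}$ is a normal subgroup, and it is $\tau_{co}$-closed because $\tau\subset\tau_{co}$. By Proposition 7, $K=G$ or $K=1$. If $K=G$, then by translation the $\tau$-closure of every point is $G$, so every nonempty $\tau$-open set contains every point and $\tau$ is indiscrete. If $K=1$, then points are $\tau$-closed, the group topology $\tau$ is Hausdorff, and $\tau=\tau_{co}$ by Theorem B.

Now let $\pi:G\to H$ be a continuous homomorphism to a Hausdorff group. Apply this to $\tau=\{\pi^{-1}(O):O\subset H\text{ open}\}$, a group topology coarser than $\tau_{co}$ for which $K=\ker\pi$. If $\tau$ is indiscrete, then $K=G$ and $\pi$ is trivial. If $\tau=\tau_{co}$, then $\ker\pi=1$ and $\pi$ is a topological embedding.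

In the latter case $\pi(G)$ is closed. Let $\pi(g_i)\to x\in H$ for a net $(g_i)$ in $G$. Then $\pi(g_ig_j^{-1})\to1$ and $\pi(g_i^{-1}g_j)\to1$ as $i,j$ increase, so $g_ig_j^{-1}\to1$ and $g_i^{-1}g_j\to1$ in $G$. Since $d(g_i,g_j)=d(g_ig_j^{-1},\mathrm{id})$ and $d(g_i^{-1},g_j^{-1})=d(g_i^{-1}g_j,\mathrm{id})$, the nets $(g_i)$ and $(g_i^{-1})$ are uniformly Cauchy. They converge uniformly to continuous maps $f,f':Q\to Q$ with $ff'=f'f=\mathrm{id}$. So $f\in G$, $g_i\to f$, and $x=\pi(f)\in\pi(G)$.

Conversely, the statement about homomorphisms gives back the statement about topologies. Given a group topology $\tau\subset\tau_{co}$ with $K=\overline{\{1\}}$, apply it to the quotient map from $G$ to the Hausdorff group $(G,\tau)/K$. If this map is trivial, then $K=G$ and $\tau$ is indiscrete. If it is an embedding, then $K=1$ and $\tau=\tau_{co}$. $\blacksquare$
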